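# A sharp lower bound for the toric CR Einstein–Hilbert functional when $p>5q$

The problem of this lecture comes from contact geometry: on a certain $5$-manifold, contact forms are rescaled by a positive function $f(x,y)$ of two variables, an energy is attached to each rescaling, and we ask whether the best affine function $f$ is the best function overall. We begin with functions $f$ of $x$ alone, where the question is a one-variable inequality, and come to the geometry in Section 2.

## 1. Functions of one variable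

Let $r<1$ be real and $\tau=1-r>0$. For a smooth positive function $u$ on $[-1,1]$ put
$$e_r(u)=\frac12\int_{-1}^1(1-rt^2)\big[(1-t^2)u'^2+2u^2\big]dt,\qquad n(u)=\frac12\int_{-1}^1u^3\,dt .$$
The quotient $e_r(u)/n(u)^{2/3}$ does not change when $u$ is multiplied by a positive constant. How small can it be? In Section 3 we will see that this is the geometric question for $f=f(x)$, with $u=1/f$; the case of interest is $0<r<1$.

**Proposition 1.** For every smooth $u>0$ on $[-1,1]$ and every $r<1$,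
$$e_r(u)\ge 2\,\tau^{1/3}\,n(u)^{2/3},$$
with equality if and only if $u=\mathrm{const}\cdot(1+ct)^{-1}$ with $|c|<1$ and $c^2=r$. (For $r<0$ there is no equality.)

**First tests.** For $u=1$ we get $n=1$ and $e_r=\int_{-1}^1(1-rt^2)\,dt=2(1-\tfrac r3)$. Since $(1-\frac r3)^3-(1-r)=\frac{r^2}{3}-\frac{r^3}{27}=\frac{r^2}{27}(9-r)$, this lies strictly above $2(1-r)^{1/3}$ unless $r=0$. For $r=\frac12$ the values are $1.667$ and $1.587$. So constants are not optimal when $0<r<1$.

A natural first attempt is to bound the weight $1-rt^2$ below by its minimum $\tau$ (for $0<r<1$) and use $e_r\ge\tau e_0$. But $e_0(1)=2=2\,n(1)^{2/3}$, so this cannot give more than $2\tau\,n^{2/3}$, and $\tau<\tau^{1/3}$. The weight has to be treated exactly.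

**Removing the parameter.** Note that $1-rt^2=(1-t^2)+\tau t^2$, so for fixed $u$ the energy is an affine function of $\tau$.

**Lemma 1 (splitting).** $e_r(u)=z+\tau y$, where
$$z=\frac12\int_{-1}^1\big[(1-t^2)^2u'^2+2(1-t^2)u^2\big]dt,\qquad y=\frac12\int_{-1}^1(1-t^2)\big((tu)'\big)^2dt .$$

*Proof.* The part of $e_r$ without $\tau$ is $z$. The part with $\tau$ is $\frac12\int[t^2(1-t^2)u'^2+2t^2u^2]dt$, and we must recognize it as $y$. Expand $(1-t^2)(u+tu')^2=(1-t^2)u^2+t(1-t^2)(u^2)'+t^2(1-t^2)u'^2$. Integrating by parts, $\int t(1-t^2)(u^2)'dt=-\int(1-3t^2)u^2dt$. The two terms in $u^2$ add up to $\int2t^2u^2dt$. $\square$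

Now ask when $z+\tau y\ge2\tau^{1/3}n^{2/3}$ can hold for all $\tau>0$ with $u$ fixed. Divide by $\tau^{1/3}$: the function $z\tau^{-1/3}+y\tau^{2/3}$ is smallest at $\tau=z/(2y)$, with minimum $3\cdot2^{-2/3}z^{2/3}y^{1/3}$. So the inequality for all $\tau$ is equivalent to $3\cdot 2^{-2/3}z^{2/3}y^{1/3}\ge 2n^{2/3}$, that is, to
$$z^2y\ge\tfrac{32}{27}\,n^2, \tag{1}$$
which contains no parameter. This is what we shall prove.

**The family that should give equality.** Let $u_c=(1+ct)^{-1}$ with $|c|<1$, and $\kappa=1-c^2$. We compute $n,y,z$ by hand.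

* $n=\frac12\int_{-1}^1(1+ct)^{-3}dt=\frac1{4c}\big[(1-c)^{-2}-(1+c)^{-2}\big]=\kappa^{-2}$ (for $c=0$ directly $n=1$).
* $(tu_c)'=(1+ct)^{-2}=u_c^2$, so $y=\frac12\int(1-t^2)(1+ct)^{-4}dt$. Substitute $t'=\frac{t+c}{1+ct}$, which maps $[-1,1]$ onto itself, with $dt'=\frac{\kappa\,dt}{(1+ct)^2}$ and $1-t'^2=\frac{\kappa(1-t^2)}{(1+ct)^2}$. Then $y=\frac12\kappa^{-2}\int_{-1}^1(1-t'^2)\,dt'=\frac23\kappa^{-2}$.
* $z=\frac{4}{3\kappa}$; this is easiest in the variable of Lemma 3, and is computed after it.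

Granting $z$, we have $z^2y=\frac{16}{9}\cdot\frac23\,\kappa^{-4}=\frac{32}{27}n^2$: equality in (1) for every $c$. Moreover
$$\frac{e_r(u_c)}{n(u_c)^{2/3}}=\frac23\big(2\kappa^{1/3}+\tau\kappa^{-2/3}\big). \tag{2}$$

The identity $(tu_c)'=u_c^2$ tells us which Cauchy–Schwarz inequality to use: the one with equality when $(tu)'$ is proportional to $u^2$.

**Lemma 2.** $n=\frac32\cdot\frac12\int_{-1}^1(1-t^2)\,u^2\,(tu)'\,dt$. Hence $n^2\le\frac94\,m\,y$ with $m=\frac12\int_{-1}^1(1-t^2)u^4dt$.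

*Proof.* We have $(1-t^2)u^2(u+tu')=(1-t^2)u^3+\frac13t(1-t^2)(u^3)'$. Integrating the last term by parts gives $\int u^3\big[1-t^2-\frac{1-3t^2}3\big]dt=\frac23\int u^3dt$. The second claim is Cauchy–Schwarz for $(1-t^2)^{1/2}u^2$ and $(1-t^2)^{1/2}(tu)'$. $\square$

It remains to bound $m$ by $z^2$. Both simplify on the line.

**Lemma 3 (cylinder variable).** Put $t=\tanh s$ and $v(s)=(1-t^2)^{1/2}u=u/\cosh s$. Then
$$\int_{\mathbb R}(v_s^2+v^2)\,ds=2z,\qquad\int_{\mathbb R}v^4ds=2m,\qquad\int_{\mathbb R}v^2ds=\int_{-1}^1u^2dt .$$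

*Proof.* We have $ds=dt/(1-t^2)$, which gives the last two identities. Also $v_s=(1-t^2)\frac{dv}{dt}=(1-t^2)^{3/2}u'-t(1-t^2)^{1/2}u$. So
$$\int(v_s^2+v^2)ds=\int_{-1}^1\big[(1-t^2)^2u'^2-t(1-t^2)(u^2)'+t^2u^2+u^2\big]dt .$$
By parts, $-\int t(1-t^2)(u^2)'dt=\int(1-3t^2)u^2dt$, and $1-3t^2+t^2+1=2(1-t^2)$. $\square$

For $u=u_c$ with $c=\tanh s_0$ we get $v=\frac1{\cosh s+c\sinh s}=\frac{\cosh s_0}{\cosh(s+s_0)}=\kappa^{-1/2}\operatorname{sech}(s+s_0)$: the family is a translated and rescaled $\operatorname{sech}$. Hence $2z=\frac1\kappa\int\operatorname{sech}^2s\,(1+\tanh^2s)\,ds=\frac1\kappa\big(2+\frac23\big)$, so $z=\frac4{3\kappa}$ as promised.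

**Lemma 4 (Nagy's inequality).** For $v$ as in Lemma 3, with $a=\int v_s^2ds$ and $b=\int v^2ds$,
$$\int_{\mathbb R}v^4ds\le\frac1{\sqrt3}\,a^{1/2}\,b^{3/2} .$$

*Proof.* From the formulas for $v$ and $v_s$, both are bounded by a constant times $\operatorname{sech}s$, so all integrals converge. Let $\mu(s)=\int_{-\infty}^sv^2$, which increases from $0$ to $b$ with $\mu'=v^2$. Integrating by parts (the boundary terms vanish because $v\to0$) and using Cauchy–Schwarz,
$$\int v^4=\int v^2\big(\mu-\tfrac b2\big)'ds=-2\int\big(\mu-\tfrac b2\big)v\,v_s\,ds\le2\Big(\int\big(\mu-\tfrac b2\big)^2\mu'\,ds\Big)^{1/2}a^{1/2}.$$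
The inner integral is $\int_0^b(\mu-\frac b2)^2d\mu=\frac{b^3}{12}$, and $2/\sqrt{12}=1/\sqrt3$. $\square$

**Proof of Proposition 1.**

**Step 1: the parameter-free inequality (1).** The AM–GM inequality for the four numbers $a,\frac b3,\frac b3,\frac b3$ reads $a(b/3)^3\le\big(\frac{a+b}4\big)^4$, that is,
$$a^{1/2}b^{3/2}\le\tfrac{3\sqrt3}{16}(a+b)^2. \tag{3}$$
With Lemmas 3 and 4, $2m\le\frac1{\sqrt3}a^{1/2}b^{3/2}\le\frac3{16}(a+b)^2=\frac3{16}(2z)^2=\frac34z^2$, so $m\le\frac38z^2$. By Lemma 2, $n^2\le\frac94my\le\frac{27}{32}z^2y$.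

**Step 2: putting $\tau$ back.** By AM–GM and (1),
$$z+\tau y=\tfrac z2+\tfrac z2+\tau y\ge3\Big(\frac{\tau z^2y}4\Big)^{1/3}\ge3\Big(\frac{8\tau n^2}{27}\Big)^{1/3}=2\tau^{1/3}n^{2/3}.$$

**Step 3: equality.** If equality holds, then $n^2=\frac{27}{32}z^2y\ge\frac94my\ge n^2$, so the Cauchy–Schwarz inequality in Lemma 2 is an equality. Hence $(tu)'=\lambda u^2$ with a constant $\lambda$, and $\lambda>0$ because $\int(1-t^2)u^2(tu)'dt=\frac23\int u^3dt>0$. For $f=1/u$ we have $(t/f)'=(f-tf')/f^2$, so the equation says $f-tf'=\lambda$. Differentiating, $-tf''=0$, so $f''=0$ for $t\ne0$, and at $t=0$ by continuity. Also $f(0)=\lambda$. So $f=\lambda(1+ct)$, and $|c|<1$ because $f>0$ at $\pm1$. Finally, AM–GM in (2) gives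
$$\tfrac23\big(\kappa^{1/3}+\kappa^{1/3}+\tau\kappa^{-2/3}\big)\ge2\tau^{1/3},$$
with equality if and only if $\kappa^{1/3}=\tau\kappa^{-2/3}$, i.e. $\kappa=\tau$, i.e. $c^2=r$. Conversely, for such $c$ equality holds. $\square$

What changes when $u$ depends on a second variable?

## 2. Rescaled contact forms over $\mathbb{CP}^1\times\mathbb{CP}^1$

**Contact forms.** A contact form on a $5$-manifold is a $1$-form $\tilde\eta$ with $\tilde\eta\wedge(d\tilde\eta)^2$ nowhere zero. Its Reeb field $R$ is given by $\tilde\eta(R)=1$, $d\tilde\eta(R,\cdot)=0$. On $D=\ker\tilde\eta$ we consider an integrable complex structure $J$ with $d\tilde\eta(\cdot,J\cdot)$ positive definite; $(D,J)$ is the CR structure. The manifold is Sasaki if the Reeb flow preserves $J$. The example to keep in mind: a circle bundle $\pi:\mathcal S\to X$ over a Kähler surface $(X,\omega)$ with connection form $\eta_\omega$, $d\eta_\omega=\pi^*\omega$. Here $D$ is the horizontal bundle, $J$ is lifted from $X$,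 and $R$ generates the circle action.

Replacing $\eta_\omega$ by $f^{-1}\eta_\omega$ with $f>0$ does not change $D$ or $J$; this is the CR analogue of a conformal change of metric. The analogue of scalar curvature is the Tanaka–Webster scalar curvature $\mathrm{Scal}^{TW}$, the scalar curvature of a canonical connection attached to $\tilde\eta$ and $J$. We need only the explicit formula below. A contact form is **cscS** if $\mathrm{Scal}^{TW}$ is constant.

**Momentum-angle coordinates.** Let $p,q$ be positive integers with $p>5q$. On $[-p,p]\times[-q,q]$ take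
$$g=\frac{dx^2}{A}+A\,d\theta_1^2+\frac{dy^2}{B}+B\,d\theta_2^2,\qquad\omega=dx\wedge d\theta_1+dy\wedge d\theta_2,$$
$$A(x)=\frac{p^2-x^2}p+\Big(\frac{p-5q}{4pq}\Big)\Big(\frac{p^2-x^2}p\Big)^2,\qquad B(y)=\frac{q^2-y^2}q .$$
Here $A>0$ inside, $A(\pm p)=0$, $A'(\pm p)=\mp2$, and similarly for $B$; these conditions make $g$ close up smoothly to a toric Kähler metric on $\mathbb{CP}^1\times\mathbb{CP}^1$. For example, with $y=qh$ the second factor is $q\big(\frac{dh^2}{1-h^2}+(1-h^2)d\theta_2^2\big)$: a round sphere of radius $\sqrt q$ with height function $h\in[-1,1]$. The first factor is round only if the coefficient $p-5q$ vanishes.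

Let $\mathcal S\to\mathbb{CP}^1\times\mathbb{CP}^1$ be the circle bundle with connection form $\eta_\omega$, $d\eta_\omega=\pi^*\omega$. The class $[\eta_\omega]^{\mathbb T^2}$ consists of the forms $f^{-1}\eta_\omega$ with $f>0$ smooth and invariant under the Reeb flow and the lifted torus action; equivalently $f=f(x,y)>0$ is smooth on $\mathbb{CP}^1\times\mathbb{CP}^1$. For such $f$,
$$\mathrm{Scal}^{TW}(f^{-1}\eta_\omega)=-f(A''+B'')+6\big(\partial_x(Af_x)+\partial_y(Bf_y)\big)-12\big(Af_x^2+Bf_y^2\big)f^{-1},$$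
and, up to a fixed positive factor, the CR Einstein–Hilbert functional is
$$EH(f^{-1}\eta_\omega)=\frac{\iint f^{-3}\,\mathrm{Scal}^{TW}(f^{-1}\eta_\omega)\,dx\,dy}{\big(\iint f^{-3}\,dx\,dy\big)^{2/3}} .$$
It is unchanged when $f$ is multiplied by a constant. Let $\mathcal Y^{\mathbb T^2}_{CR}(\eta_\omega)$ be its infimum over $[\eta_\omega]^{\mathbb T^2}$.

**The affine competitors.** Among the positive functions $f=p^2+q^2+c_Ax+c_By$, the minimum of $EH$ is
$$\mathrm{EH}_{\min}=\Big(\frac{432(p-q)^2}{p^2q}\Big)^{1/3},$$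
attained exactly at $(c_A,c_B)=\big(\pm\frac{p^2+q^2}p\sqrt{\frac{p-5q}{p-q}},0\big)$, and these forms are cscS. This is recalled from Eveline Legendre, Carlo Scarpa, Christina W. Tønnesen-Friedman, "The toric CR Yamabe problem", arXiv:2607.27441 (2026), where the following is asked: are these forms absolute minimizers over all of $[\eta_\omega]^{\mathbb T^2}$? The answer is yes. The proof uses the formula for $\mathrm{EH}_{\min}$ only as the name of a number; that the two forms reach it, and that they are cscS, will come out on the way.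

**Theorem 1.** Let $p>5q>0$. For every positive $f=f(x,y)$ smooth on $\mathbb{CP}^1\times\mathbb{CP}^1$,
$$\iint f^{-3}\,\mathrm{Scal}^{TW}(f^{-1}\eta_\omega)\,dx\,dy\ge\mathrm{EH}_{\min}\Big(\iint f^{-3}dx\,dy\Big)^{2/3}+\frac{3(p+q)}p\iint\frac{B\,(\partial_yf)^2}{f^4}\,dx\,dy .$$
Hence $\mathcal Y^{\mathbb T^2}_{CR}(\eta_\omega)=\mathrm{EH}_{\min}$. Moreover $EH(f^{-1}\eta_\omega)=\mathrm{EH}_{\min}$ if and only if $f$ is a positive constant multiple of $p^2+q^2\pm\frac{p^2+q^2}p\sqrt{\frac{p-5q}{p-q}}\;x$.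

## 3. The energy as an integral over $[-1,1]\times S^2$

The purpose of this section is to reach the form of Section 1. The formulas for $A$ and $B$ make sense for all real $p>q>0$, and we assume only this. Set $x=pt$, $y=qh$,
$$r=\frac{p-5q}{p-q}<1,\qquad\tau=1-r=\frac{4q}{p-q}>0,\qquad P(t)=(1-t^2)(1-rt^2).$$

**Step 1: coefficients.** Since $1+\frac{p-5q}{4q}=\frac{p-q}{4q}=\frac1\tau$ and $\tau\cdot\frac{p-5q}{4q}=r$,
$$A=p(1-t^2)\Big[1+\frac{p-5q}{4q}(1-t^2)\Big]=\frac p\tau P(t),\qquad B=q(1-h^2),\qquad\frac{p\tau}q=\frac{4p}{p-q}=5-r=4+\tau .$$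
In particular $A>0$ on $(-p,p)$ whenever $p>q$. From $P=1-(1+r)t^2+rt^4$ we get $A''=\frac1{p\tau}\big(-2(1+r)+12rt^2\big)$, and $B''=-\frac2q=-\frac{2(5-r)}{p\tau}$. So
$$-(A''+B'')=\frac{1}{p\tau}\big[2(1+r)-12rt^2+2(5-r)\big]=\frac{12}{p\tau}(1-rt^2).$$

**Step 2: the curvature in terms of $u=1/f$.** The aim is to see that it is linear in $u$ up to the factor $f^2$. From $f_x=-u_x/u^2$,
$$\partial_x(Af_x)=-f^2(Au_x)_x+2f^3Au_x^2,\qquad Af_x^2f^{-1}=f^3Au_x^2,$$
and similarly in $y$. In $6\,\partial_x(Af_x)-12Af_x^2f^{-1}$ the quadratic terms cancel, so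
$$\mathrm{Scal}^{TW}=f^2\big[-(A''+B'')u-6(Au_x)_x-6(Bu_y)_y\big].$$
Since $(Au_x)_x=\frac1{p\tau}(Pu_t)_t$ and $(Bu_y)_y=\frac1q\big((1-h^2)u_h\big)_h=\frac{5-r}{p\tau}\big((1-h^2)u_h\big)_h$,
$$\mathrm{Scal}^{TW}=\frac6{p\tau}\,f^2\,Lu,\qquad Lu=-(Pu_t)_t-(5-r)\big((1-h^2)u_h\big)_h+2(1-rt^2)u. \tag{4}$$

**Step 3: the second factor as a sphere.** Regard $u$ as a function $u(t,\xi)$ on $[-1,1]\times S^2$ with $h$ the height function of $\xi$ on the unit sphere. Let $d\sigma$ be the normalized area of $S^2$ and $dm=\frac12dt\,d\sigma$. For functions of $h$ we have $d\sigma=\frac12dh$, $|\nabla_\xi u|^2=(1-h^2)u_h^2$ and $\Delta_\xi u=((1-h^2)u_h)_h$. So $dx\,dy=pq\,dt\,dh=4pq\,dm$.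

*Smoothness.* The function $u$ is smooth on $[-1,1]\times S^2$, including $t=\pm1$: an invariant smooth function is smooth in the momenta up to the boundary (Whitney, Schwarz). Here is the argument at $x=p$. Put $w=p-x$ and $A=2w\,k(w)$, with $k$ smooth, $k(0)=1$. The distance to the pole is
$$\rho=\int_0^w\frac{dw'}{\sqrt{2w'k(w')}}=\sqrt{2w}\int_0^1\frac{d\alpha}{\sqrt{k(\alpha^2w)}},$$
so $\rho^2$ is a smooth function of $w$ with derivative $2$ at $0$, and conversely $w$ is smooth in $\rho^2$. A $\theta_1$-invariant smooth function is, in normal coordinates at the pole, an even smooth function $F(\rho,\xi)$. Its derivative with respect to $\rho^2$ is $F_\rho/(2\rho)=\frac12\int_0^1F_{\rho\rho}(\alpha\rho,\xi)\,d\alpha$, again smooth and even. Iterating, all derivatives in $\rho^2$ and $\xi$ extend continuously to $\rho=0$. So $F$ is smooth in $(\rho^2,\xi)$, hence in $(x,\xi)$. The end $x=-p$ is the same.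

**Step 4: integration by parts.** By (4), $f^{-3}\mathrm{Scal}^{TW}=\frac6{p\tau}u\,Lu$. Integrate over the rectangle. The boundary terms vanish, in $t$ because $P(\pm1)=0$, and on the sphere because it has no boundary. The constant is $\frac{6}{p\tau}\cdot4pq=\frac{24q}\tau=6(p-q)$. Therefore, with $N=\int u^3dm$,
$$\iint f^{-3}\,\mathrm{Scal}^{TW}dx\,dy=6(p-q)\,E_r(u),\qquad\iint f^{-3}dx\,dy=4pq\,N, \tag{5}$$
$$E_r(u)=\int\Big[(1-rt^2)\big((1-t^2)u_t^2+2u^2\big)+(5-r)|\nabla_\xi u|^2\Big]dm .$$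

If $u=u(t)$, then $E_r(u)=e_r(u)$ and $N=n(u)$, so Proposition 1 is the case $f=f(x)$. For example, $p=9$, $q=1$ gives $r=\tau=\frac12$, and the best such $f$ are the multiples of $1\pm\frac{x}{9\sqrt2}$.

**Step 5: splitting.** For each $\xi$ write $z(\xi),y(\xi),n(\xi),m(\xi)$ for the quantities of Section 1 for the slice $u(\cdot,\xi)$. Put
$$Z_0=\int\big[(1-t^2)^2u_t^2+2(1-t^2)u^2+2|\nabla_\xi u|^2\big]dm,\qquad Y_0=\int(1-t^2)\big((tu)_t\big)^2dm .$$
So $Z_0=\int z\,d\sigma+2\int|\nabla_\xi u|^2dm$ and $Y_0=\int y\,d\sigma$. Integrating Lemma 1 over $\xi$ and writing $5-r=2+(2+\tau)$,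
$$E_r(u)=Z_0+\tau Y_0+(2+\tau)\int|\nabla_\xi u|^2dm. \tag{6}$$
Part of the gradient energy has gone into $Z_0$; we shall need that much and no more. What remains to be shown is the following.

**Theorem 2.** Let $u>0$ be smooth on $[-1,1]\times S^2$, and let $Z_0,Y_0,N$ be as above. Then $Z_0^2\,Y_0\ge\frac{32}{27}N^2$. The constant is sharp, with equality for $u=\mathrm{const}\cdot(1+ct)^{-1}$, $|c|<1$.

## 4. Why the slice inequalities cannot simply be integrated

Try to run the proof of Section 1 on each slice and integrate over $S^2$. The first half works without loss: integrating the identity of Lemma 2 and using Cauchy–Schwarz on $[-1,1]\times S^2$ gives $N^2\le\frac94MY_0$ with $M=\int m\,d\sigma=\int(1-t^2)u^4dm$.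

The second half gives $m(\xi)\le\frac38z(\xi)^2$ on each slice, hence $M\le\frac38\int z^2d\sigma$, while we need $M\le\frac38Z_0^2$. But $\int z^2d\sigma\ge\big(\int z\,d\sigma\big)^2$: Jensen's inequality goes the wrong way. Could the gradient term in $Z_0$ pay for the difference? It cannot, whatever its coefficient: for no constant $C$ is it true that
$$\int z^2d\sigma\le\Big(\int z\,d\sigma+C\int|\nabla_\xi u|^2dm\Big)^2\quad\text{for all }u .$$
To see this, take $u_k(t,\xi)=1+\frac1k\,h(\xi)\sin(kt)$ with $k\ge2$ an integer. As $k\to\infty$, the term $\frac12\int(1-t^2)^2h^2\cos^2(kt)\,dt$ tends to $\frac{h^2}4\int(1-t^2)^2dt=\frac4{15}h^2$, and $\int(1-t^2)u_k^2dt$ tends to $\frac43$. So $z\to\frac43+\frac4{15}h^2$ uniformly in $\xi$, while $\int|\nabla_\xi u_k|^2dm=O(k^{-2})$. In the limit the left side exceeds the right side by the variance $\frac{16}{225}\big(\int h^4d\sigma-(\int h^2d\sigma)^2\big)=\frac{16}{225}\big(\frac15-\frac19\big)>0$.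

The trouble is visible in the example: $z$ contains $u_t^2$, and the energy does not control how $u_t$ varies with $\xi$.

So go back one line, to the inequality before AM–GM. With $v(s,\xi)=(1-t^2)^{1/2}u$ as in Lemma 3, $a(\xi)=\int v_s^2ds$ and $b(\xi)=\int v^2ds=\int_{-1}^1u^2dt$, Lemma 4 says
$$2m(\xi)\le\tfrac1{\sqrt3}\,a(\xi)^{1/2}\,b(\xi)^{3/2} .$$
The uncontrolled quantity $a$ enters only to the power $\frac12$, so Cauchy–Schwarz in $\xi$ costs nothing more than $\int a\,d\sigma$. The other factor is then $\int b^3d\sigma=\int\ell^6d\sigma$ with $\ell=b^{1/2}$. And $\ell$, an $L^2$ norm of slices, is controlled in $\xi$: its gradient is bounded by the $L^2$ norm of $\nabla_\xi u$. The idea is thus to integrate first, to bound $\int\ell^6d\sigma$ by a Sobolev inequality on $S^2$, and to apply AM–GM once, at the very end.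

## 5. Proof of $Z_0^2Y_0\ge\frac{32}{27}N^2$

The only cited tool beyond calculus is an inequality of Beckner (Ann. of Math. 138 (1993), 213–242; also Bidaut-Véron–Véron, Invent. Math. 106 (1991)): on $S^n$ with normalized measure, $\|F\|_{q}^2\le\|F\|_2^2+\frac{q-2}n\|\nabla F\|_2^2$, for all $2\le q<\infty$ if $n=2$ (in this formula $q$ is an exponent). For $n=2$ and exponent $6$ it reads
$$\Big(\int_{S^2}F^6d\sigma\Big)^{1/3}\le\int_{S^2}F^2d\sigma+2\int_{S^2}|\nabla F|^2d\sigma. \tag{7}$$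
As a check on the constant: for $F=1+\varepsilon h$ we have $\int h^2d\sigma=\frac13$ and $\int|\nabla h|^2d\sigma=\frac23$, and both sides equal $1+\frac53\varepsilon^2+O(\varepsilon^4)$.

**Step 1: isolate $Y_0$.** By Lemma 2 on each slice, $N=\frac32\int(1-t^2)u^2(tu)_t\,dm$. Cauchy–Schwarz gives
$$N^2\le\tfrac94\,M\,Y_0,\qquad M=\int(1-t^2)u^4dm .$$

**Step 2: write $Z_0$ and $M$ on the cylinder.** Put
$$a_0=\int a\,d\sigma,\qquad b_0=\int b\,d\sigma,\qquad c_0=\int_{S^2}\int_{-1}^1|\nabla_\xi u|^2dt\,d\sigma .$$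
By Lemma 3, $z=\frac12(a+b)$ and $2m=\int v^4ds$. Since $2\int|\nabla_\xi u|^2dm=c_0$,
$$Z_0=\tfrac12\big(a_0+b_0+2c_0\big),\qquad2M=\int_{S^2}\int_{\mathbb R}v^4\,ds\,d\sigma .$$

**Step 3: control the slice norm $\ell$ on the sphere.** The function $\ell(\xi)=\big(\int_{-1}^1u^2dt\big)^{1/2}$ is smooth and positive because $u$ is. Differentiating $\ell^2$ gives $\ell\nabla\ell=\int u\nabla_\xi u\,dt$, so by Cauchy–Schwarz $\ell|\nabla\ell|\le\ell\,\big(\int|\nabla_\xi u|^2dt\big)^{1/2}$. Hence $\int|\nabla\ell|^2d\sigma\le c_0$. Since $\int\ell^2d\sigma=b_0$, (7) gives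
$$\int_{S^2}\ell^6d\sigma\le(b_0+2c_0)^3 .$$

**Step 4: $M\le\frac38Z_0^2$.** By Lemma 4 on each slice, Cauchy–Schwarz on $S^2$, and Step 3,
$$2M\le\frac1{\sqrt3}\int_{S^2}a^{1/2}\ell^3d\sigma\le\frac1{\sqrt3}\,a_0^{1/2}\Big(\int_{S^2}\ell^6d\sigma\Big)^{1/2}\le\frac1{\sqrt3}\,a_0^{1/2}(b_0+2c_0)^{3/2}.$$
Now apply (3), with $a_0$ and $b_0+2c_0$ in place of $a$ and $b$:
$$2M\le\tfrac3{16}(a_0+b_0+2c_0)^2=\tfrac3{16}(2Z_0)^2=\tfrac34Z_0^2 .$$

**Step 5: combine.** $N^2\le\frac94MY_0\le\frac94\cdot\frac38Z_0^2Y_0=\frac{27}{32}Z_0^2Y_0$. For $u=u_c$, which does not depend on $\xi$, Section 1 gives $Z_0=\frac4{3\kappa}$, $Y_0=\frac23\kappa^{-2}$, $N=\kappa^{-2}$, so $Z_0^2Y_0=\frac{32}{27}N^2$; both sides scale by the same power under $u\mapsto\mathrm{const}\cdot u$. This proves Theorem 2. $\square$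

## 6. The minimum of $EH$ and its minimizers

**Step 1: the bound for $E_r$.** By AM–GM and Theorem 2,
$$Z_0+\tau Y_0=\tfrac{Z_0}2+\tfrac{Z_0}2+\tau Y_0\ge3\Big(\frac{\tau Z_0^2Y_0}4\Big)^{1/3}\ge3\Big(\frac{8\tau N^2}{27}\Big)^{1/3}=2\tau^{1/3}N^{2/3},$$
and with (6),
$$E_r(u)\ge2\tau^{1/3}N^{2/3}+(2+\tau)\int|\nabla_\xi u|^2dm. \tag{8}$$
Only $\tau>0$, that is, $p>q$, has been used.

**Step 2: translation of the main term.** By (5), $EH=6(p-q)(4pq)^{-2/3}E_r/N^{2/3}$. So the first term of (8) contributes the constant $12(p-q)(4pq)^{-2/3}\tau^{1/3}$, whose cube is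
$$\frac{1728(p-q)^3}{16p^2q^2}\cdot\frac{4q}{p-q}=\frac{432(p-q)^2}{p^2q}=\mathrm{EH}_{\min}^3 .$$

**Step 3: translation of the gradient term.** We have $Bu_y^2=\frac1q|\nabla_\xi u|^2=\frac{4+\tau}{p\tau}|\nabla_\xi u|^2$, so $\iint6Bu_y^2\,dx\,dy=6(p-q)(4+\tau)\int|\nabla_\xi u|^2dm$. Since $2+\tau=\frac{2(p+q)}{p-q}$ and $4+\tau=\frac{4p}{p-q}$,
$$6(p-q)(2+\tau)\int|\nabla_\xi u|^2dm=\frac{p+q}{2p}\iint6Bu_y^2\,dx\,dy=\frac{3(p+q)}p\iint\frac{Bf_y^2}{f^4}\,dx\,dy .$$
Multiplying (8) by $6(p-q)$ gives the inequality of Theorem 1. In particular $EH\ge\mathrm{EH}_{\min}$.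

**Step 4: attainment.** For $p>5q$ we have $0<r<1$. By Proposition 1, $u_c$ with $c=\pm\sqrt r$ gives $E_r(u_c)=2\tau^{1/3}N^{2/3}$, i.e. $EH=\mathrm{EH}_{\min}$. Here $f=1+ct=1\pm\sqrt{\frac{p-5q}{p-q}}\,\frac xp$, and multiplication by $p^2+q^2$ gives exactly the $f$ of the question. Hence $\mathcal Y^{\mathbb T^2}_{CR}(\eta_\omega)=\mathrm{EH}_{\min}$.

**Step 5: uniqueness.** Suppose $EH(f^{-1}\eta_\omega)=\mathrm{EH}_{\min}$, i.e. $E_r(u)=2\tau^{1/3}N^{2/3}$. By (8), $\nabla_\xi u=0$, so $u=u(t)$, $E_r(u)=e_r(u)$ and $N=n(u)$. The equality case of Proposition 1 gives $f=\mathrm{const}\cdot(1+ct)$ with $c^2=r$. This proves Theorem 1. $\square$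

## 7. The range $p>q$, cscS affine functions, and a larger symmetry class

**Theorem 3.** The formulas for $A,B$ make sense with $A>0$ on $(-p,p)$ for all real $p>q>0$.

* (a) The inequality of Theorem 1 holds for all $p>q$.
* (b) An affine $f=\alpha+c'x+d'y>0$ is cscS if and only if $d'=0$ and $(c'p/\alpha)^2=\frac{p-5q}{p-q}$. For $p=5q$ the minimizers are exactly the constants. For $q<p<5q$ no affine $f$ is cscS, so no affine $f$ is a minimizer. Thus $\mathcal Y^{\mathbb T^2}_{CR}$ is attained by an affine competitor if and only if $p\ge5q$.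
* (c) Theorem 1, with $B(\partial_yf)^2$ replaced by the squared gradient of $f$ along the second factor and with the same minimizers, holds for all basic (Reeb-invariant) $f$ that are invariant only under the $\theta_1$-rotation and arbitrary on the second $\mathbb{CP}^1$. For such $f$ the standard formula $\mathrm{Scal}^{TW}=f\,\mathrm{Scal}_g+6\Delta_gf-12f^{-1}|\nabla f|_g^2$ is used, which is the given formula for torus-invariant $f$. The integral of $f^{-3}\,\mathrm{Scal}^{TW}$ is normalized by averaging over $\theta_2$.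

In (a) and (b), for general real $p>q$, $\mathrm{EH}_{\min}$ stands for the number $\big(432(p-q)^2/(p^2q)\big)^{1/3}$, and $\mathrm{Scal}^{TW}$ and $EH$ are given by the formulas of Section 2.

**Proof of (a).** Positivity of $A$ was seen in Step 1 of Section 3. Section 3, Theorem 2 and Steps 1–3 of Section 6 use only $p>q$.

**Proof of (b), Step 1: critical points are the cscS forms.** We show that $f$ is critical for $EH$ if and only if $Lu=\mu u^2$ for a constant $\mu$, if and only if $f^{-1}\eta_\omega$ is cscS. The last equivalence is (4): $\mathrm{Scal}^{TW}$ is a positive constant times $f^2Lu$. For the first, integrating by parts as in Step 4 of Section 3, the derivative of $E_r(u+\varepsilon\varphi)$ at $\varepsilon=0$ is $2\int\varphi\,Lu\,dm$, and that of $N$ is $3\int\varphi u^2dm$. So the derivative of $E_rN^{-2/3}$ is $2N^{-2/3}\int\varphi\big(Lu-\frac{E_r}Nu^2\big)dm$. If it vanishes for all smooth torus-invariant $\varphi$, take $\varphi=Lu-\frac{E_r}Nu^2$ to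 get $Lu=\frac{E_r}Nu^2$. Conversely, if $Lu=\mu u^2$, multiplying by $u$ and integrating gives $\mu=E_r/N$, so $u$ is critical.

**Step 2: affine solutions.** Since $\alpha=f(0,0)>0$, we may scale to $\alpha=1$ and write $f=1+ct+dh$, with $c=c'p/\alpha$, $d=d'q/\alpha$. From $u_t=-cf^{-2}$ we get $-(Pu_t)_t=cP'f^{-2}-2c^2Pf^{-3}$, and similarly in $h$ with $1-h^2$ in place of $P$. Multiplying $Lu=\mu u^2$ by $f^3$, it becomes the polynomial identity
$$cP'f-2c^2P+(5-r)\big[-2dhf-2(1-h^2)d^2\big]+2(1-rt^2)f^2=\mu f .$$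
Look at the coefficient of $h^2$. The bracket contributes $-2d^2+2d^2=0$, the last term on the left contributes $2(1-rt^2)d^2$, and nothing else contributes. So $d=0$. With $d=0$, $P=1-(1+r)t^2+rt^4$ and $P'=-2(1+r)t+4rt^3$, compare powers of $t$:

* $t^0$: $2-2c^2=\mu$;
* $t^1$: $-2(1+r)c+4c=2c(1-r)=\mu c$;
* $t^2$: $-2(1+r)c^2+2(1+r)c^2+2c^2-2r=2(c^2-r)=0$;
* $t^3$: $4rc-4rc=0$;
* $t^4$: $4rc^2-2rc^2-2rc^2=0$.

So $c^2=r$ is necessary. It is also sufficient: then $\mu=2(1-r)$ satisfies the first two equations. Hence $f$ is cscS if and only if $d=0$ and $c^2=r$, which is the stated condition.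

**Step 3: the three ranges.** For $p\ge5q$ we have $0\le r<1$. By Proposition 1, $c=\pm\sqrt r$ attains the bound (8), so an affine minimizer exists. The uniqueness argument of Section 6 applies, and for $p=5q$, where $r=0$, it gives exactly the constants. For $q<p<5q$ we have $r<0$, so $c^2=r$ has no real solution and no affine $f$ is cscS. A minimizer is critical, hence cscS by Step 1, so no affine $f$ is a minimizer.

**Proof of (c).** Now $u=1/f$ is a function $u(t,\xi)$ with $\xi\in S^2$ arbitrary. It is smooth on $[-1,1]\times S^2$, because the smoothness argument in Section 3 used only $\theta_1$-invariance. We check that (5) still holds, with the full gradient $|\nabla_\xi u|^2$.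

From $\Delta_gf=-f^2\Delta_gu+2f^3|\nabla u|_g^2$ and $f^{-1}|\nabla f|_g^2=f^3|\nabla u|_g^2$, the given formula becomes $\mathrm{Scal}^{TW}=f^2(\mathrm{Scal}_g\,u-6\Delta_gu)$. Here $\mathrm{Scal}_g=-(A''+B'')$. The second factor is a round sphere of radius $\sqrt q$, so for $\theta_1$-invariant functions $\Delta_gu=(Au_x)_x+\frac1q\Delta_\xi u$, and the squared gradient of $u$ along the second factor is $\frac1q|\nabla_\xi u|^2$. So (4) holds with $((1-h^2)u_h)_h$ replaced by $\Delta_\xi u$. On the second factor $dy\,d\theta_2=4\pi q\,d\sigma$, hence after averaging over $\theta_2$ the measure $dx\,dy\,\frac{d\theta_2}{2\pi}$ equals $p\,dt\cdot2q\,d\sigma=4pq\,dm$. Integration by parts, now using Green's formula on $S^2$, gives (5).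

Step 5 of Section 3, Theorem 2 and Section 6 apply to such $u$ without change, if $Bu_y^2$ and $Bf_y^2$ are read as the squared gradients of $u$ and $f$ along the second factor. In the uniqueness step, $\nabla_\xi u=0$ again forces $u=u(t)$, so the minimizers are the same. This proves Theorem 3. $\square$
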